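# Functions on surfaces inside $X\times X$: the regulator of $\mathrm{CH}^3(X\times X,1)$ for a very general surface $X\subset\mathbb P^3$ of degree at least five

## 1. Three lines in the plane

Let $L_i=\{x_i=0\}\subset\mathbb P^2$ for $i=0,1,2$, and let $p_i$ be the coordinate point with $x_i\neq0$. Put a rational function on each line:
$$f_0=\frac{x_1}{x_2}\ \text{on }L_0,\qquad f_1=\frac{x_2}{x_0}\ \text{on }L_1,\qquad f_2=\frac{x_0}{x_1}\ \text{on }L_2 .$$
On $L_0$ the function $f_0$ vanishes where $x_1=0$, at $p_2$, and has its pole at $p_1$. So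
$$\mathrm{div} f_0=p_2-p_1,\qquad \mathrm{div} f_1=p_0-p_2,\qquad \mathrm{div} f_2=p_1-p_0,$$
and the three divisors add up to $0$. The formal sum $\xi=\sum_i(L_i,f_i)$ is a *higher cycle* on $\mathbb P^2$: curves carrying functions whose divisors cancel.

To measure $\xi$, take a closed real $(1,1)$-form $\eta$ and set $\rho_\xi(\eta)=\sum_i\int_{L_i}\log|f_i|\,\eta$. If $\eta=i\partial\bar\partial g$, then Green's formula and $i\partial\bar\partial\log|f|=\pi\,\delta_{\mathrm{div} f}$ give
$$\rho_\xi(i\partial\bar\partial g)=\pi\sum_i\sum_{p}\mathrm{ord}_p(f_i)\,g(p)=0,$$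
because the divisors cancel. By the $\partial\bar\partial$-lemma, $\rho_\xi$ depends only on the cohomology class of $\eta$; by Poincaré duality it is a class in $H^2(\mathbb P^2,\mathbb R)=\mathbb R h$. Let $\omega$ be the Fubini–Study form with $\int_L\omega=1$ on lines. The isometry that exchanges $x_1$ and $x_2$ preserves $L_0$ and turns $\log|f_0|$ into $-\log|f_0|$, so $\int_{L_0}\log|f_0|\,\omega=0$; the same holds on $L_1,L_2$. So $\rho_\xi=0$. If we replace $f_0$ by $cf_0$ with $c\in\mathbb C^*$, the divisors still cancel and the value on $\omega$ becomes $\log|c|$. That is the value of the much simpler higher cycle $(L_0,c)$, a constant on a line. In $\mathbb P^2$ the outcome is forced, since the only class available is that of a line.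

Now go up in dimension. Let $X$ be a smooth projective surface and $Y=X\times X$. Consider sums $\sum(Z_i,f_i)$ with $Z_i\subset Y$ irreducible surfaces, $f_i\in\mathbb C(Z_i)^*$, and $\sum\mathrm{div} f_i=0$ as a combination of curves. The functional $\eta\mapsto\sum\int_{Z_i}\log|f_i|\,\eta$ on closed real $(2,2)$-forms gives a real $(2,2)$-class. Up to normalization this is the real regulator; I use the formula only as a picture. Constants on surfaces, $(Z,c)$, give $\log|c|\,[Z]$, so the real span of the classes of algebraic cycles is always reached. *Can nonconstant functions on surfaces lead outside this span?*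

Try surfaces of degree $d$ in $\mathbb P^3$. If $d\le3$, the canonical bundle $\mathcal O_X(d-4)$ has no sections, so $H^{2,0}(X)=0$ and $H^2(X,\mathbb Q)$ is spanned by divisor classes (Lefschetz $(1,1)$). Since $H^1(X)=H^3(X)=0$, all of $H^4(X\times X,\mathbb Q)$ is spanned by products of algebraic classes, and there is nothing outside the span. For a quintic, $h^{2,0}=4$ and $h^{1,1}=45$, so
$$h^{2,2}(X\times X)=2+2\cdot 4\cdot4+45^2=2059,$$
while the evident algebraic classes $h_1^2,h_2^2,h_1h_2,[\Delta_X]$, with $h_i$ the hyperplane class of the $i$-th factor, span four dimensions. There is room. We shall prove that for very general $X$ of degree $d\ge5$ none of it is used.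

## 2. Regulators on $X\times X$ and the statement

**Higher Chow groups.** Let $\Delta^n$ be the algebraic $n$-simplex, $\Delta^1\cong\mathbb A^1$ with two points as faces. Let $z^p(Y,n)$ be the free abelian group on the codimension-$p$ subvarieties of $Y\times\Delta^n$ that meet all $Y\times(\text{face})$ in the right codimension. The alternating sum of restrictions to codimension-one faces makes this a complex, and $\mathrm{CH}^p(Y,n)$ is its homology. A class in $\mathrm{CH}^p(Y,1)$ can equally be given by $\sum(Z_i,f_i)$ with $\mathrm{codim} Z_i=p-1$ and $\sum\mathrm{div} f_i=0$; the triangle above gives a class in $\mathrm{CH}^2(\mathbb P^2,1)$. For $Y$ projective and connected, $\mathrm{CH}^1(Y,1)=\mathbb C^*$. The *decomposable* classes in $\mathrm{CH}^3(Y,1)$ are the image of $\mathbb C^*\otimes\mathrm{CH}^2(Y)$, that is, the sums of pairs $(Z,c)$.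

**Deligne cohomology.** Write $\mathbb Q(k)=(2\pi i)^k\mathbb Q$ and $\mathbb R(k)=(2\pi i)^k\mathbb R$. Analytic Deligne cohomology $H^\bullet_{\mathcal D}(Y,\mathbb Q(3))$ is the hypercohomology of $\mathbb Q(3)\to\mathcal O\to\Omega^1\to\Omega^2$ with $\mathbb Q(3)$ in degree $0$. Let $\Omega^{<3}$ be the complex $\mathcal O\to\Omega^1\to\Omega^2$. There is an exact sequence
$$H^4(Y,\mathbb Q(3))\to\mathbb H^4(Y,\Omega_Y^{<3})\to H^5_{\mathcal D}(Y,\mathbb Q(3))\to H^5(Y,\mathbb Q(3)). \tag{1}$$
The analogue for a point with $\mathbb Q(1)\to\mathcal O$ gives $H^1_{\mathcal D}(\mathrm{pt},\mathbb Q(1))=\mathbb C/\mathbb Q(1)$, and the class of $c\in\mathbb C^*=\mathrm{CH}^1(\mathrm{pt},1)$ is $\log c$ up to sign.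

We use the following standard facts. There is a cycle map $\mathrm{CH}^3(Y,1)\to H^5_{\mathcal D}(Y,\mathbb Q(3))$ into Deligne–Beilinson cohomology (Bloch, Beilinson) for $Y$ smooth quasi-projective over $\mathbb C$, contravariantly functorial and multiplicative. Deligne–Beilinson cohomology maps functorially to analytic Deligne cohomology, and the two agree when $Y$ is projective. If $Y=X_1\times X_2$ is a product of smooth surfaces in $\mathbb P^3$, then all odd cohomology vanishes; moreover $\mathbb H^4(Y,\Omega^{<3})=H^4(Y,\mathbb C)/F^3$, and (1) gives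
$$H^5_{\mathcal D}(Y,\mathbb Q(3))=H^4(Y,\mathbb C)/\big(F^3+H^4(Y,\mathbb Q(3))\big).\tag{2}$$

**The real regulator.** Since $\mathbb C=\mathbb R(2)\oplus\mathbb R(3)$, dividing $H^4(Y,\mathbb C)$ by $H^4(Y,\mathbb R(3))$ leaves $H^4(Y,\mathbb R(2))$. The image of $F^3$ there consists of the real classes in $H^{4,0}+H^{3,1}+H^{1,3}+H^{0,4}$, so $H^4(\mathbb C)/(F^3+H^4(\mathbb R(3)))\cong H^4(\mathbb R(2))\cap H^{2,2}$. The real regulator $r_{3,1}$ is the cycle map to (2), followed by this quotient, with the twist $(2\pi i)^2$ removed. By multiplicativity, up to sign, $c\otimes Z$ has rational Deligne class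
$$\log c\cdot(2\pi i)^2[Z],\qquad\text{and}\qquad r_{3,1}(c\otimes Z)=\pm\log|c|\,[Z].\tag{3}$$

**The reduced regulator.** Let $A\subset H^4(X\times X,\mathbb R)\cap H^{2,2}$ be the $\mathbb R$-span of the classes of algebraic cycles of codimension $2$. The target $H^4_{\mathrm{tr}}(X\times X,\mathbb R)\cap H^{2,2}$ is the quotient $(H^4(X\times X,\mathbb R)\cap H^{2,2})/A$, identified with the orthogonal complement of $A$ under cup product. The reduced regulator $\underline r_{3,1}$ is $r_{3,1}$ followed by the quotient map; $\underline r_{3,1}=0$ means $r_{3,1}(\mathrm{CH}^3(X\times X,1))\subset A$. For $d\le3$ the target is $0$, as we saw. For a product $X_1\times X_2$ the definitions are the same.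

**Very general.** Let $W_d\subset\mathbb P(S^d)$, with $S=\mathbb C[x_0,\dots,x_3]$, parametrize smooth surfaces of degree $d$. A statement holds for very general $X$ if it holds for all $X$ outside a countable union of proper Zariski-closed subsets of $W_d$; for pairs, use $W_{d_1}\times W_{d_2}$. For example, a very general point of $\mathbb A^1$ may be required to be transcendental, since the algebraic numbers are countable.

Let $A_0\subset H^4(X\times X,\mathbb Q)$ be the span of $h_1^2,h_2^2,h_1h_2,[\Delta_X]$.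

**Theorem 1.** Let $d\ge5$ and let $X$ be a very general surface of degree $d$ in $\mathbb P^3$.

1. The image of $\mathrm{CH}^3(X\times X,1)$ in $H^5_{\mathcal D}(X\times X,\mathbb Q(3))=H^4(X\times X,\mathbb C)/(F^3+H^4(X\times X,\mathbb Q(3)))$ equals $A_0\otimes_{\mathbb Q}\mathbb C/\mathbb Q(3)$ and equals the image of the decomposable cycles $\mathbb C^*\otimes\mathrm{CH}^2(X\times X)$.
2. $r_{3,1}(\mathrm{CH}^3(X\times X,1))=A=A_0\otimes\mathbb R$. In particular $\underline r_{3,1}=0$.

The vanishing $\underline r_{3,1}=0$ for very general $X$ of degree $d\ge5$ is the conjecture stated in Xi Chen, James D. Lewis, "Real Regulators on Self-Products of K3 Surfaces", arXiv:0806.2676 (2008). So the conjecture holds, in the stronger rational form (1).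

**Theorem 2.** Let $d_1,d_2\ge5$ and let $(X_1,X_2)$ be a very general pair of surfaces of degrees $d_1,d_2$ in $\mathbb P^3$. The image of $\mathrm{CH}^3(X_1\times X_2,1)$ in $H^5_{\mathcal D}(X_1\times X_2,\mathbb Q(3))$ is $\langle h_1^2,h_2^2,h_1h_2\rangle\otimes\mathbb C/\mathbb Q(3)$, which is the image of the decomposable cycles. The reduced real regulator vanishes.

Theorem 2 is not needed for Theorem 1, but it is the easy version and shows what is hard about the other. I carry both along: **Case I** is the situation of Theorem 1, with $X_1=X_2=X$; **Case II** is that of Theorem 2, with $A_0:=\langle h_1^2,h_2^2,h_1h_2\rangle$.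

**One inclusion suffices.** Both theorems follow once we know that
$$\text{every }\xi\in\mathrm{CH}^3(X_1\times X_2,1)\text{ has Deligne class in }A_0\otimes\mathbb C/\mathbb Q(3).\tag{4}$$
Indeed, when $c$ runs over $\mathbb C^*$, $(2\pi i)^2\log c$ runs over all of $\mathbb C/\mathbb Q(3)$. So by (3) the decomposable cycles $c\otimes Z$ with $[Z]$ among the generators of $A_0$ already generate $A_0\otimes\mathbb C/\mathbb Q(3)$. Hence
$$A_0\otimes\mathbb C/\mathbb Q(3)\subset\{\text{decomposable classes}\}\subset\{\text{all classes}\}\subset A_0\otimes\mathbb C/\mathbb Q(3),$$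
and all are equal. With real coefficients, (4) gives $r_{3,1}(\xi)\in A_0\otimes\mathbb R\subset A$. Conversely, (3) shows that the image of $r_{3,1}$, a group, contains $\mathbb R[Z]$ for every algebraic $Z$, hence contains $A$. So the image is $A=A_0\otimes\mathbb R$ and $\underline r_{3,1}=0$.

The rest of the talk proves (4).

## 3. Spreading a cycle over an étale base

A single cycle on a single very general surface is hard to constrain. But if $X$ is very general, the cycle deforms with $X$ in all directions, and we can differentiate.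

**The families.** Let $\widetilde W_d\subset S^d\setminus\{0\}$ be the set of $F$ defining smooth surfaces, a $\mathbb C^*$-bundle over $W_d$. Put $P=\widetilde W_d$, $\bar P=W_d$, $T=S^d$ in Case I, and $P=\widetilde W_{d_1}\times\widetilde W_{d_2}$, $\bar P=W_{d_1}\times W_{d_2}$, $T=S^{d_1}\oplus S^{d_2}$ in Case II. We consider étale maps $U\to P$ with $U$ a smooth connected quasi-projective complex variety, so $T_uU=T$ for all $u$. Let $\mathcal X_1,\mathcal X_2\to U$ be the pulled-back families of surfaces (equal in Case I) and $\pi:Y=\mathcal X_1\times_U\mathcal X_2\to U$.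

**Proposition 3.** Let $(X_1,X_2)$ correspond to a point $b\in\bar P(\mathbb C)$ that lies on no proper closed subvariety of $\bar P$ defined over $\overline{\mathbb Q}$. Let $\xi\in\mathrm{CH}^3(X_1\times X_2,1)$. Then there are $U\to P$ as above, a class $\Xi\in\mathrm{CH}^3(Y,1)$ and a point $u_0\in U$ with $Y_{u_0}=X_1\times X_2$ and $\Xi|_{Y_{u_0}}=\xi$.

There are countably many such subvarieties, so a very general point $b$ has this property.

*Proof.* **Step 1: put the cycle over a finitely generated field.** By hypothesis $b$ maps to the generic point of $\bar P_{\overline{\mathbb Q}}$. So it gives an embedding $\overline{\mathbb Q}(\bar P)\hookrightarrow\mathbb C$, and $X_1\times X_2$ is the base change of the generic fiber of the universal family. Choose a representative of $\xi$ in $z^3(X_1\times X_2,1)$ with zero boundary. It is defined over a finitely generated field $L$ with $\overline{\mathbb Q}(\bar P)\subset L\subset\mathbb C$.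

**Step 2: spread it over a variety, with good fibers.** There are a smooth irreducible variety $S'$ over $\overline{\mathbb Q}$ with function field $L$, a dominant morphism $S'\to\bar P$, and a cycle $\zeta$ on $\mathcal Y_{S'}\times\Delta^1$ (where $\mathcal Y_{S'}$ is the fiber product of the two families over $S'$) that restricts to the chosen cycle along $s_0:\operatorname{Spec}\mathbb C\to\operatorname{Spec}L\to S'$. Finitely many closed conditions may fail over a proper closed subset of $S'$. As $s_0$ maps to the generic point, we may shrink $S'$ so that: $S'\to\bar P$ is smooth (characteristic $0$); the components of $\zeta$ are flat over $S'$; they meet the faces in the right codimension in every fiber; and $\partial\zeta=0$ (the boundary vanishes over the generic point, so none of its components dominates $S'$).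

Then pullback is base change of cycles. Let $g:V\to S'_{\mathbb C}$ be a morphism from a smooth variety, possibly a point, and let $Z$ be a component of $\zeta$. By flatness, $Z\times_{S'}V$ has the right codimension and there are no higher Tor sheaves, so the pullback of $Z$ is the cycle of the scheme $Z\times_{S'}V$. The fiberwise condition shows that it meets the faces properly. So the pulled-back cycle lies in $z^3(\mathcal Y_V,1)$, has zero boundary and represents $g^*[\zeta]$. In particular the restriction of $[\zeta_{\mathbb C}]$ to the fiber over the $\mathbb C$-point $s_0$ of $S'_{\mathbb C}$ is $\xi$.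

**Step 3: cut down to an étale base.** $S'_{\mathbb C}\to\bar P$ is smooth and $s_0$ lies over $b$. Choose functions near $s_0$ that vanish at $s_0$ and whose differentials form a basis of the dual of the relative tangent space at $s_0$. Their zero locus is étale over $\bar P$ at $s_0$. Shrinking it, we get a smooth irreducible locally closed $U_0\ni s_0$, étale over $\bar P$. Put $U=U_0\times_{\bar P}P$. It is a bundle over $U_0$ with fiber $\mathbb C^*$ (Case I) or $(\mathbb C^*)^2$ (Case II), so it is smooth, irreducible and quasi-projective, and it is étale over $P$. Let $\Xi$ be the pullback of $[\zeta_{\mathbb C}]$ to $Y$, and let $u_0\in U$ be any point above $s_0$. By functoriality $\Xi|_{Y_{u_0}}=\xi$. $\square$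

**The variation of Hodge structure.** Let $\mathbb H_i$ be the primitive part of $R^2$ of $\mathcal X_i/U$, the orthogonal complement of $h$. By Künneth,
$$R^4\pi_*\mathbb Q=\langle h_1^2,h_2^2,h_1h_2\rangle\oplus(h\otimes\mathbb H_2)\oplus(\mathbb H_1\otimes h)\oplus(\mathbb H_1\otimes\mathbb H_2).$$
In Case II let $\mathbb W$ be the sum of the last three terms. In Case I write $\mathbb H=\mathbb H_1=\mathbb H_2$, and let $Q$ be the cup product form on $\mathbb H$. Its inverse is a section $\delta=\sum Q^{ij}e_i\otimes e_j$ of $\mathbb H\otimes\mathbb H$: flat, rational, of type $(2,2)$. The Künneth formula for the diagonal reads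
$$[\Delta]=\tfrac1dh_1^2+\tfrac1dh_2^2+\tfrac1dh_1h_2+\delta .$$
Moreover $(Q\otimes Q)(\delta,\delta)=\sum Q^{ij}Q^{kl}Q_{ik}Q_{jl}=\mathrm{rk}\,\mathbb H\ne0$, so with $\mathbb V'=\delta^\perp$ we have $\mathbb H\otimes\mathbb H=\mathbb Q\delta\oplus\mathbb V'$. In Case I put $\mathbb W=(h\otimes\mathbb H)\oplus(\mathbb H\otimes h)\oplus\mathbb V'$. In both cases
$$R^4\pi_*\mathbb Q=A_0\oplus\mathbb W$$
as variations of Hodge structure, with $A_0$ constant of type $(2,2)$. So $F^3R^4\pi_*=F^3\mathbb W$, and on each fiber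
$$H^4(\mathbb C)/(F^3+H^4(\mathbb Q(3)))=\big(A_0\otimes\mathbb C/\mathbb Q(3)\big)\oplus\mathbb W_{\mathbb C}/(F^3\mathbb W+\mathbb W_{\mathbb Q(3)}).\tag{5}$$
So (4) says that the $\mathbb W$-component of the class of $\xi$ is zero.

**The derivative on graded pieces.** The Gauss–Manin connection satisfies $\nabla F^p\subset\Omega^1_U\otimes F^{p-1}$. So it induces linear maps $\theta:\mathrm{Gr}_F^p\to T^\vee\otimes\mathrm{Gr}_F^{p-1}$ at each $u$; we write $\theta_t$ for the contraction with $t\in T$. The next map in the complex is $\alpha\otimes m\mapsto-\alpha\wedge\theta m$. For example, $\theta\delta=0$, because $\delta$ is flat. Everything will follow from this statement.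

**Proposition 4.** Let all degrees be at least $5$. At every $u\in U$:

(a) $\mathrm{Gr}_F^p\mathbb W\to T^\vee\otimes\mathrm{Gr}_F^{p-1}\mathbb W\to\wedge^2T^\vee\otimes\mathrm{Gr}_F^{p-2}\mathbb W$ is exact in the middle for $p=3,4,5$;

(b) $\theta:\mathrm{Gr}_F^p\mathbb W\to T^\vee\otimes\mathrm{Gr}_F^{p-1}\mathbb W$ is injective for $p=2,3,4$.

Section 4 deduces the theorems from Proposition 4. Sections 5 to 9 prove it, by algebra alone.

## 4. Horizontal, then flat, then zero

First, (b) excludes flat sections.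

**Corollary 5.** (i) Over a connected open $B\subset U$, a flat section of $\mathbb W_{\mathbb C}$ lying in $F^3$ is zero. (ii) $H^0(U,\mathbb W_{\mathbb C})=0$ and $H^0(U,\mathbb W_{\mathbb C}/\mathbb W_{\mathbb Q(3)})=0$.

*Proof.* (i) Let $\phi\ne0$ be such a section, and let $p\in\{3,4\}$ be maximal with $\phi\in F^p$ on $B$ (note $F^5=0$). Its image in $\mathrm{Gr}^p_F$ is a nonzero section, but it is killed by $\theta$ since $\nabla\phi=0$. This contradicts (b).

(ii) By Deligne's theorem of the fixed part (Hodge II, 4.1.1 and its consequences), $H^0(U,\mathbb W)$ carries a Hodge structure for which evaluation at every $u$ is a morphism. If it is nonzero, its complexification contains a nonzero element of some type $(p,4-p)$, and after complex conjugation if necessary $p\ge2$. This is a nonzero flat section everywhere of type $(p,4-p)$, so it is nonzero in $\mathrm{Gr}_F^p$ and killed by $\theta$. This contradicts (b). For the second claim choose a $\mathbb Q$-linear complement $V$ of $\mathbb Q(3)$ in $\mathbb C$. Then $\mathbb W_{\mathbb C}/\mathbb W_{\mathbb Q(3)}\cong\mathbb W_{\mathbb Q}\otimes_{\mathbb Q}V$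 is a direct summand of the local system $\mathbb W_{\mathbb Q}\otimes_{\mathbb Q}\mathbb C=\mathbb W_{\mathbb C}$, which has no global sections. $\square$

**Proposition 6.** Let $\Xi\in\mathrm{CH}^3(Y,1)$. For every $u\in U$ the class of $\Xi|_{Y_u}$ in $H^4(Y_u,\mathbb C)/(F^3+H^4(Y_u,\mathbb Q(3)))$ lies in $A_0\otimes\mathbb C/\mathbb Q(3)$.

*Proof.* Let $B\subset U$ be a coordinate polydisc, $Y_B=\pi^{-1}(B)$ and $\mathcal H=R^4\pi_*\mathbb C\otimes\mathcal O$.

**Step 1: represent the regulator over $B$ by a holomorphic section.** Since $B$ is contractible, $H^5(Y_B,\mathbb Q)=H^5(Y_u,\mathbb Q)=0$. By (1) the analytic Deligne class of $\Xi|_{Y_B}$ lifts to some $\alpha_B\in\mathbb H^4(Y_B,\Omega^{<3}_{Y_B})$, unique up to the image of $H^4(Y_B,\mathbb Q(3))$. By degeneration of the relative Hodge–de Rham spectral sequence, the maps $R^k\pi_*\Omega^{\ge3}_{Y/B}\to R^k\pi_*\Omega^\bullet_{Y/B}$ are injective for $k=4,5$, with image $F^3$. So $R^4\pi_*\Omega^{<3}_{Y/B}=\mathcal H/F^3$, compatibly with restriction to fibers. Let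 $\nu_B\in\Gamma(B,\mathcal H/F^3)$ be the image of $\alpha_B$. By functoriality $\nu_B(u)$ induces the class of $\Xi|_{Y_u}$ for each $u\in B$.

**Step 2: show that the section is horizontal.** The point is that $\alpha_B$ lives in the *absolute* truncated complex. Let $L^i\Omega^\bullet_Y$ be the image of $\pi^*\Omega^i_B\otimes\Omega_Y^{\bullet-i}$. Then $L^0/L^1=\Omega^\bullet_{Y/B}$ and $L^1/L^2=\pi^*\Omega^1_B\otimes\Omega_{Y/B}^{\bullet-1}$. Truncating in degrees $<3$ gives
$$0\to\pi^*\Omega^1_B\otimes\Omega^{<2}_{Y/B}[-1]\to(\Omega^\bullet_Y/L^2)^{<3}\to\Omega^{<3}_{Y/B}\to0 .$$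
On $R^4\pi_*$ its connecting map is a map $c:\mathcal H/F^3\to\Omega^1_B\otimes\mathcal H/F^2$. The untruncated sequence maps to this one, and its connecting map is $\pm\nabla:\mathcal H\to\Omega^1_B\otimes\mathcal H$ (Katz–Oda). As $\mathcal H\to\mathcal H/F^3$ is surjective, $c$ is induced by $\pm\nabla$. Now $\nu_B$ is the image of $\alpha_B$, hence of a class in $\mathbb H^4(Y_B,(\Omega^\bullet_Y/L^2)^{<3})$, so $c(\nu_B)=0$. The splitting $A_0\oplus\mathbb W$ respects $\nabla$ and $F$. So for any lift $\tilde\nu\in\Gamma(B,\mathbb W\otimes\mathcal O)$ of the $\mathbb W$-component of $\nu_B$ (one exists as $B$ is Stein),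
$$\nabla\tilde\nu\in\Omega^1_B\otimes F^2\mathbb W.\tag{6}$$

**Step 3: choose the lift to be flat.** We may change $\tilde\nu$ by sections of $F^3\mathbb W$. First, a complex $E\to E'\to E''$ of vector bundles that is exact in the middle at every point is exact as a sequence of sheaves: the two ranks are lower semicontinuous with constant sum, hence locally constant, so image and kernel are the same subbundle of $E'$. On the Stein manifold $B$ exactness then holds for global sections.

By $\nabla^2=0$, the image of $\nabla\tilde\nu$ in $\Omega^1\otimes\mathrm{Gr}^2_F\mathbb W$ is killed by $\theta$. By (a) for $p=3$ it equals $\theta\bar\eta_3$ with $\eta_3\in\Gamma(B,F^3\mathbb W)$. Replacing $\tilde\nu$ by $\tilde\nu-\eta_3$, we get $\nabla\tilde\nu\in\Omega^1\otimes F^3$. In the same way, (a) for $p=4$ lets us subtract some $\eta_4\in F^4$ to get $\nabla\tilde\nu\in\Omega^1\otimes F^4$. Finally $\mathrm{Gr}_F^5=0$ and $F^4=\mathrm{Gr}^4_F$, so (a) for $p=5$ says that $T^\vee\otimes\mathrm{Gr}^4_F\to\wedge^2T^\vee\otimes\mathrm{Gr}_F^3$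 is injective. As $\nabla^2\tilde\nu=0$, it follows that $\nabla\tilde\nu=0$. So the $\mathbb W$-component of $\nu_B$ is represented by a flat section $\phi_B$ of $\mathbb W_{\mathbb C}$, unique by Corollary 5(i).

**Step 4: glue and conclude.** On a polydisc $B''\subset B\cap B'$ the difference $\alpha_B-\alpha_{B'}$ comes from $H^4(Y_{B''},\mathbb Q(3))$. So $\phi_B-\phi_{B'}-q\in F^3$ for some flat section $q$ of $\mathbb W_{\mathbb Q(3)}$, and $\phi_B-\phi_{B'}=q$ by Corollary 5(i). Hence the $\phi_B$ define a global section of $\mathbb W_{\mathbb C}/\mathbb W_{\mathbb Q(3)}$, which is $0$ by Corollary 5(ii). So every $\phi_B$ lies in $\mathbb W_{\mathbb Q(3)}$, and the $\mathbb W$-component in (5) of the class of $\Xi|_{Y_u}$ vanishes for all $u$. $\square$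

**Proof of Theorems 1 and 2, given Proposition 4.** Let $b$ be as in Proposition 3, which covers very general points. For $\xi\in\mathrm{CH}^3(X_1\times X_2,1)$ take $U,\Xi,u_0$ from Proposition 3. Proposition 6 at $u_0$ is statement (4), and by Section 2 the theorems follow. $\blacksquare$

## 5. Residues and the Jacobian ring

We now turn Proposition 4 into commutative algebra. Let $F\in S^d$ define a smooth surface, $d\ge5$. Put $F_i=\partial F/\partial x_i$, $J=(F_0,\dots,F_3)$, $R=S/J$. The $F_i$ form a regular sequence of forms of degree $d-1$. Macaulay's theorem says that $R^{4d-8}\cong\mathbb C$, $R^k=0$ for $k>4d-8$, and $R^a\times R^{4d-8-a}\to R^{4d-8}\cong\mathbb C$ is a perfect pairing. For the Fermat surface $F=\sum x_i^d$ we have $R=\mathbb C[x_0,\dots,x_3]/(x_i^{d-1})$, and the top degree is spanned by $\prod x_i^{d-2}$. Two consequences are used all the time: $R^a=S^a$ for $a\le d-2$, and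
$$\text{if } r\in R^a,\ b\ge0,\ a+b\le4d-8\text{ and }r\cdot S^b=0\text{ in }R,\text{ then }r=0.\tag{7}$$
For (7): $R^{4d-8-a}$ is spanned by products from $S^b\cdot S^{4d-8-a-b}$, so $r$ pairs to zero with all of it.

Put $N_i=R^{id-4}$. It is nonzero only for $i=1,2,3$, since $4d-4>4d-8$. Because $(id-4)+((4-i)d-4)=4d-8$, we get $N_i^\vee\cong N_{4-i}$, and multiplication by $t\in S^d$ is self-adjoint: $\langle tm,m'\rangle=\langle m,tm'\rangle$. Then $N=\bigoplus N_i$ is a graded module over $\mathrm{Sym}\,S^d$, with $N_1=S^{d-4}$. For $d=5$ the Hilbert series of $R$ is $(1+s+s^2+s^3)^4$, and the dimensions of $N_1,N_2,N_3$ are $4,44,4$.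

**Koszul homology.** For a vector space $T$ and a graded $\mathrm{Sym}\,T$-module $P$, let $H_k(T;P)_n$ be the homology at $\wedge^kT\otimes P_{n-k}$ of the Koszul complex. In the lowest places the differentials are
$$t\wedge s\otimes m\mapsto t\otimes sm-s\otimes tm,\qquad t\otimes m\mapsto tm .$$
So $H_0(T;P)_n=P_n/TP_{n-1}$. If $T=\mathbb C t$ is one-dimensional, $H_0=P/tP$ and $H_1$ is the kernel of $t$.

**Griffiths' description.** By Griffiths (see Voisin, *Hodge Theory and Complex Algebraic Geometry II*, §6.1–6.2), residues of $P\Omega/F^i$ with $P\in S^{id-4}$ give isomorphisms $\psi_i:N_i\cong\mathrm{Gr}_F^{3-i}\mathbb H_u$, where $\mathbb H$ is the primitive cohomology of the surface. Moving $F$ in the direction $G\in S^d$, $\partial_G(P\Omega/F^i)=-iGP\Omega/F^{i+1}$, so $\theta_G\psi_i(P)=-i\,\psi_{i+1}(GP)$. Replacing $\psi_i$ by $c_i\psi_i$ with $c_1=1$, $c_{i+1}=-ic_i$, we get $\mathrm{Gr}_F\mathbb H_u\cong N$ as $\mathrm{Sym}\,S^d$-modules: *the derivative $\theta$ is multiplication of polynomials.* For $d=5$ we recover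 $h^{2,0}=4$ and $h^{1,1}=44+1$.

Let $N^{(1)},N^{(2)}$ be the modules of the two surfaces at $u$, both viewed as $\mathrm{Sym}\,T$-modules. In Case I, $N^{(1)}=N^{(2)}=N$. In Case II, $T=T_1\oplus T_2$ with $T_i=S^{d_i}$ acting on $N^{(i)}$ and by zero on the other module. Put
$$M=N^{(1)}\otimes N^{(2)},\qquad M_n=\bigoplus_{i+j=n}N^{(1)}_i\otimes N^{(2)}_j,\qquad t(b\otimes a)=tb\otimes a+b\otimes ta .$$

**Lemma 7.** In the analogue of (a) in Proposition 4 with $\mathbb W$ replaced by $\mathbb H_1\otimes\mathbb H_2$, respectively $h\otimes\mathbb H_2$, the middle cohomology is dual to $H_1(T;M)_{p+2}$, respectively $H_1(T;N^{(2)})_p$. In the analogue of (b) the kernel is dual to $H_0(T;M)_{p+2}$, respectively $H_0(T;N^{(2)})_p$. For $\mathbb H_1\otimes h$ replace $N^{(2)}$ by $N^{(1)}$.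

*Proof.* Since $\mathrm{Gr}_F^{3-i}\mathbb H_1\otimes\mathrm{Gr}_F^{3-j}\mathbb H_2=N^{(1)}_i\otimes N^{(2)}_j$ contributes to $\mathrm{Gr}_F^{6-i-j}$, we have $\mathrm{Gr}^p_F(\mathbb H_1\otimes\mathbb H_2)\cong M_{6-p}$. As $h$ has type $(1,1)$, $\mathrm{Gr}^p_F(h\otimes\mathbb H_2)\cong N^{(2)}_{4-p}$. All this is compatible with $T$.

View $T^\vee\otimes\mathrm{Gr}^{p-1}_F$ as $\mathrm{Hom}(T,\mathrm{Gr}_F^{p-1})$. The two maps in (a) are $m\mapsto(t\mapsto\theta_tm)$ and $f\mapsto(t\wedge s\mapsto\theta_tf(s)-\theta_sf(t))$. Their transposes are $t\otimes\mu\mapsto\theta_t^\vee\mu$ and $t\wedge s\otimes\mu\mapsto s\otimes\theta_t^\vee\mu-t\otimes\theta_s^\vee\mu$. Up to sign this is the Koszul complex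
$$\wedge^2T\otimes(\mathrm{Gr}^{p-2}_F)^\vee\to T\otimes(\mathrm{Gr}^{p-1}_F)^\vee\to(\mathrm{Gr}^p_F)^\vee$$
for the transposed action. By Macaulay duality with self-adjoint action, $M_{6-p}^\vee\cong M_{8-(6-p)}=M_{p+2}$ and $(N^{(2)}_{4-p})^\vee\cong N^{(2)}_p$, compatibly with $T$. Hence the dual of the middle cohomology is the homology at $T\otimes M_{p+1}$, which is $H_1(T;M)_{p+2}$; the dual of the kernel in (b) is $M_{p+2}/TM_{p+1}=H_0(T;M)_{p+2}$. The other cases are the same. $\square$

So the relevant degrees are $H_1(T;M)_n$ for $n=5,6,7$, $H_0(T;M)_n$ for $n=4,5,6$, and $H_1(T;N^{(i)})_n$ for $n=3,4,5$, $H_0(T;N^{(i)})_n$ for $n=2,3,4$.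

## 6. Koszul homology of one surface, and pairs of independent surfaces

**Lemma 8 (Exchange).** For $a,m\ge1$ the kernel of $S^a\otimes S^m\to S^{a+m}$ is spanned by the elements $x_iu\otimes x_jv-x_ju\otimes x_iv$ with $u\in S^{a-1}$, $v\in S^{m-1}$ monomials.

*Proof.* Multiplication sends monomial tensors to monomials, so the kernel is spanned by differences $u_1\otimes v_1-u_2\otimes v_2$ of monomial tensors with $u_1v_1=u_2v_2$. If $u_1\ne u_2$, some $x_i$ has larger exponent in $u_1$ than in $u_2$, and some $x_j$ has smaller exponent. Then $x_i\mid u_1$, and $x_j\mid v_1$ because $u_1v_1=u_2v_2$. Replacing $u_1\otimes v_1$ by $(u_1x_j/x_i)\otimes(v_1x_i/x_j)$ changes it by an element of the stated form and lowers $\sum_k|\exp_k(u_1)-\exp_k(u_2)|$ by $2$. Repeat until $u_1=u_2$; then $v_1=v_2$. $\square$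

**Lemma 9.** (i) If $a\ge1$ and $m\ge a+1$, then $\wedge^2S^a\otimes S^{m-a}\to S^a\otimes S^m\to S^{a+m}$ is exact in the middle. (ii) If moreover $m\ge d-1$, the same holds for $\wedge^2S^a\otimes R^{m-a}\to S^a\otimes R^m\to R^{a+m}$.

*Proof.* (i) By Lemma 8 it suffices to treat $x_iu\otimes x_jv-x_ju\otimes x_iv$. As $\deg v=m-1\ge a$, write $v=wv_1$ with $\deg w=a$. Modulo the image of $\wedge^2S^a\otimes S^{m-a}$ we may move a factor of degree $a$ across the tensor sign, $t\otimes sc\equiv s\otimes tc$. So
$$x_iu\otimes x_jwv_1\equiv w\otimes x_ix_juv_1\equiv x_ju\otimes x_iwv_1 .$$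

(ii) As $m\ge d-1$, $J^{m+a}=\sum F_iS^{m+a-d+1}=\sum S^a\cdot F_iS^{m-d+1}=S^aJ^m$. So if $\sum t_kr_k\in J^{a+m}$ with $r_k\in S^m$, we can subtract from $\sum t_k\otimes r_k$ an element of $S^a\otimes J^m$ with the same product. This does not change the element of $S^a\otimes R^m$, and now the product is $0$ in $S$. Apply (i). $\square$

**Lemma 10.** Let $d\ge5$ and $T=S^d$. Then $H_0(T;N)_j=0$ for $j\ge2$, and $H_1(T;N)_j=0$ for $j\ge3$.

*Proof.* The first claim holds since $S^dS^{(j-1)d-4}=S^{jd-4}$. For the second, $j=3,4$ is Lemma 9(ii) with $a=d$ and $m=2d-4$ or $m=3d-4$; the condition $2d-4\ge d+1$ is $d\ge5$. For $j\ge5$, $N_{j-1}=0$. $\square$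

Here is where $d\ge5$ matters. For $d=4$ the complex for $j=3$ is $\wedge^2S^4\to S^4\otimes R^4\to R^8$. Its dimensions are $595$, $35\cdot19=665$ and $1$, so the kernel of the second map has dimension at least $664$, the image of the first at most $595$, and $H_1(T;N)_3\ne0$.

**Proof of Proposition 4 in Case II.** Lemma 10 says that, for each factor, $H_0(T_i;N^{(i)})$ is concentrated in degree $1$ and $H_1(T_i;N^{(i)})$ in degree $2$ (in degree $1$, $H_1$ vanishes since $N_0=0$). As $T_1$ acts only on $N^{(1)}$ and $T_2$ only on $N^{(2)}$, the Koszul complex of $M$ is the tensor product of those of the factors, and Künneth gives $H_\bullet(T;M)=H_\bullet(T_1;N^{(1)})\otimes H_\bullet(T_2;N^{(2)})$. So $H_0(T;M)$ is concentrated in degree $2$ and $H_1(T;M)$ in degree $3$. The groups needed, $H_1$ in degrees $5,6,7$ and $H_0$ in degrees $4,5,6$, vanish. For $h\otimes\mathbb H_2$, $T_1$ acts by zero, so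
$$H_1(T;N^{(2)})_n=H_1(T_2;N^{(2)})_n\oplus\big(T_1\otimes H_0(T_2;N^{(2)})_{n-1}\big)=0\quad(n\ge3),$$
and $H_0(T;N^{(2)})_n=H_0(T_2;N^{(2)})_n=0$ for $n\ge2$. The case $\mathbb H_1\otimes h$ is symmetric. By Lemma 7 this is Proposition 4. With Section 4, **Theorem 2 is proved.** $\blacksquare$

**The same approach on $X\times X$.** In Case I, Lemmas 7 and 10 settle $h\otimes\mathbb H$ and $\mathbb H\otimes h$ at once. It is natural to try the factor-by-factor argument on $\mathbb H\otimes\mathbb H$ too. It cannot work: the same $t$ moves both factors, there is no Künneth formula, and the vanishing is false. The section $\delta$ is flat and spans a direct summand concentrated in $\mathrm{Gr}_F^2$. So for every $\tau\in T^\vee$ the element $\tau\otimes\delta\in T^\vee\otimes\mathrm{Gr}^2_F$ is killed by $\theta$, and for $\tau\ne0$ it is not in $\theta(\mathrm{Gr}_F^3)$. Also $\delta$ lies in the kernel of $\theta$ on $\mathrm{Gr}_F^2$. By Lemma 7,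
$$\dim H_1(T;M)_5\ge\dim T,\qquad\dim H_0(T;M)_4\ge1.\tag{8}$$
The summand we care about is $\mathbb V'=\delta^\perp$, and $\mathrm{Gr}_F\mathbb V'$ is not a tensor product of modules. The way out is to keep all of $M$ and prove that (8) is *sharp*: if the total homology is no larger than the contribution of $\delta$, nothing is left for $\mathbb V'$.

From here on we are in Case I: $T=S^d$, $M=N\otimes N$.

## 7. The diagonal in the way: filtering $N\otimes N$

**Proposition 11.** (i) $H_1(T;M)_6=H_1(T;M)_7=0$ and $\dim H_1(T;M)_5\le\dim T$. (ii) $H_0(T;M)_5=H_0(T;M)_6=0$ and $\dim H_0(T;M)_4\le1$.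

**Step 1: make $T$ act on one factor only.** Let $G^p=\bigoplus_{i\ge p}N_i\otimes N$. Since $tb\in N_{i+1}$ for $b\in N_i$, this is a submodule, and on $G^p/G^{p+1}=N_p\otimes N$ the space $T$ acts on the second factor only. Hence
$$H_k(T;G^p/G^{p+1})_n=N_p\otimes H_k(T;N)_{n-p},\qquad p=1,2,3;\quad G^1=M,\ G^4=0.$$

**Step 2: the degrees where Lemma 10 is enough.** For $H_1$ and $n=6,7$ all $n-p\ge3$; for $H_0$ and $n=5,6$ all $n-p\ge2$. So the graded pieces have no homology there, and neither has $M$.

In the two remaining degrees only $p=3$ survives. For $H_1$ in degree $5$ it contributes $N_3\otimes H_1(T;N)_2$; for $H_0$ in degree $4$ it contributes $N_3\otimes N_1$. Put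
$$K=\ker(T\otimes N_1\to N_2)=H_1(T;N)_2,\qquad Z_2=\ker(\wedge^2T\otimes N_1\to T\otimes N_2)=H_2(T;N)_3,$$
which are homology groups since $N_0=0$. For the quintic $\dim K=56\cdot4-44=180$. So the filtration alone bounds $H_1(T;M)_5$ by $4\cdot180=720$, while we need $\dim T=56$; it bounds $H_0(T;M)_4$ by $16$, while we need $1$. We have to compute connecting maps.

**Step 3: $H_0$ in degree $4$ as a problem about endomorphisms.** Since $H_0(T;N)_3=H_0(T;N)_2=0$, the pieces $p=1,2$ contribute nothing. So $H_0(T;G^2)_4\to H_0(T;M)_4$ is onto, and $H_0(T;G^2)_4$ is the cokernel of the connecting map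
$$N_2\otimes K\to N_3\otimes N_1,\qquad b\otimes\sum t\otimes a\mapsto\sum t(b\otimes a)=\sum tb\otimes a,$$
where $\sum b\otimes ta=0$ was used. A functional on $N_3\otimes N_1$ is a linear map $\chi:N_1\to N_3^\vee=N_1$. It kills the image iff $\langle b,\sum t\chi(a)\rangle=0$ for all $b\in N_2$, that is,
$$\sum t\,\chi(a)=0\ \text{ in }R^{2d-4}\quad\text{for all }\sum t\otimes a\in K.\tag{9}$$

**Step 4: $H_1$ in degree $5$ as a problem about linear maps on $K$.** Since $H_1(T;N)_4=H_1(T;N)_3=0$, $H_1(T;G^2)_5\to H_1(T;M)_5$ is onto, and $H_1(T;G^2)_5$ is the cokernel of $\partial:N_2\otimes Z_2\to H_1(T;G^3)_5=N_3\otimes K$. To compute $\partial$, embed $\wedge^2T\otimes N_1$ in $T\otimes(T\otimes N_1)$ by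
$$t\wedge s\otimes a\mapsto t\otimes(s\otimes a)-s\otimes(t\otimes a).\tag{10}$$
Followed by $\mathrm{id}\otimes(\text{multiplication})$ this is the Koszul differential, so
$$Z_2=(\wedge^2T\otimes N_1)\cap(T\otimes K),$$
and we write $\omega=\sum t\wedge s\otimes a\in Z_2$ also as $\omega=\sum t_k\otimes\rho_k$ with $\rho_k\in K$. Lift $b\otimes\omega$ to $\sum t\wedge s\otimes(b\otimes a)$. Its differential is
$$\sum\big(t\otimes(sb\otimes a)-s\otimes(tb\otimes a)\big),$$
since the terms $t\otimes(b\otimes sa)-s\otimes(b\otimes ta)$ sum to $0$. Comparing with (10), $\partial(b\otimes\omega)=-\sum t_kb\otimes\rho_k$. A functional on $N_3\otimes K$ is a linear map $\varphi:K\to N_3^\vee=N_1$. It kills the image of $\partial$ iff $\langle b,\sum t_k\varphi(\rho_k)\rangle=0$ for all $b\in N_2$ and all $\omega$, that is,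
$$\sum t_k\,\varphi(\rho_k)=0\ \text{ in }N_2=R^{2d-4}\quad\text{for all }\omega=\sum t_k\otimes\rho_k\in Z_2.\tag{11}$$

So we must show that the space of $\chi$ with (9) has dimension at most $1$ and the space of $\varphi$ with (11) has dimension at most $\dim T$. The expected solutions are visible. Scalars $\chi$ satisfy (9). For $\lambda\in T^\vee$ the map $\varphi=\lambda\otimes\mathrm{id}$ satisfies (11), because on $\sum t\wedge s\otimes a\in Z_2$ the expression is
$$\sum\big(\lambda(s)ta-\lambda(t)sa\big)=-(\lambda\otimes1)\Big(\sum(t\otimes sa-s\otimes ta)\Big)=0.\tag{12}$$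

**Step 5: a divisibility lemma.** It converts symmetric relations into multiplication maps.

**Lemma 12.** Let $E:S^k\to S^n$ be linear with $lE(mv')=mE(lv')$ for all $l,m\in S^1$, $v'\in S^{k-1}$ (no condition if $k=0$). Then $E(v)=vg$ for a unique $g\in S^{n-k}$ ($g=0$ if $n<k$).

*Proof.* Uniqueness is clear. Induct on $k$; for $k=0$ take $g=E(1)$. Let $k\ge1$. From $x_iE(x_jv')=x_jE(x_iv')$ with $i\ne j$ we get $x_j\mid E(x_jv')$, and $E_1(v'):=E(x_jv')/x_j$ does not depend on $j$. If $n=0$, divisibility forces $E=0$. By linearity $E(lv')=lE_1(v')$ for all $l\in S^1$. If $k\ge2$, then $lE_1(mv'')=E(lmv'')=mE_1(lv'')$, so $E_1:S^{k-1}\to S^{n-1}$ satisfies the hypothesis. By induction (the base case if $k=1$) $E_1(v')=v'g$ with $g\in S^{n-k}$. Hence $E(lv')=lv'g$, and such products span $S^k$. $\square$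

**Step 6: solve (9).** For $q,r\in S^1$, $u\in S^{d-1}$, $v\in S^{d-5}$ put
$$\kappa(q\wedge r;u,v)=qu\otimes rv-ru\otimes qv\ \in\ K_S:=\ker(S^d\otimes S^{d-4}\to S^{2d-4})\subset K .$$
By Lemma 8 these elements span $K_S$. Applied to $\kappa(q\wedge r;u,v)$, (9) says $u\,(q\chi(rv)-r\chi(qv))=0$ in $R^{2d-4}$ for all $u\in S^{d-1}$. By (7), $q\chi(rv)=r\chi(qv)$ in $R^{d-3}=S^{d-3}$. Lemma 12 with $k=n=d-4$ shows that $\chi$ is a scalar. So $\dim H_0(T;M)_4\le1$, and Proposition 11(ii) is proved.

For (i) it remains to solve (11), which is the content of Proposition 14 in the next section.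

## 8. Linear maps on the syzygies $K$

The new difficulty in (11), compared with (9), is that the factor $u$ now appears both outside $\varphi$ and inside it. The next lemma cancels it anyway.

**Lemma 13.** Let $D:S^{d-1}\to S^{d-3}$ be linear.

(a) If $uD(u)=0$ in $R^{2d-4}$ for all $u$, then $D=0$.

(b) If $wD(u)=uD(w)$ in $R^{2d-4}$ for all $u,w$, then $D=0$.

*Proof.* (a) Polarizing, $uD(w)=-wD(u)$. Take $u,w,z\in S^{d-1}$ and compute $wzD(u)$ in $R^{3d-5}$ in two ways:
$$w\cdot zD(u)=-wu D(z)=-u\cdot wD(z)=uzD(w),\qquad z\cdot wD(u)=-zuD(w).$$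
Hence $uzD(w)=0$ for all $u,z$, so $S^{2d-2}D(w)=0$. Since $3d-5\le4d-8$, (7) gives $D(w)=0$ in $R^{d-3}=S^{d-3}$.

(b) Define $\ell:S^{d-1}\otimes R^{3d-5}\to\mathbb C$ by $\ell(u\otimes e)=\langle D(u),e\rangle$, the pairing of $R^{d-3}$ with $R^{3d-5}$. On the image $u\otimes wc-w\otimes uc$ of $u\wedge w\otimes c\in\wedge^2S^{d-1}\otimes R^{2d-4}$ it takes the value $\langle wD(u)-uD(w),c\rangle=0$. By Lemma 9(ii) with $a=d-1$, $m=3d-5$, and since $R^{4d-6}=0$, this image is all of $S^{d-1}\otimes R^{3d-5}$. So $\ell=0$ and $D=0$. $\square$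

**Proposition 14.** Let $\varphi:K\to N_1$ be linear and satisfy (11). Then there is $\lambda\in T^\vee$ with $\varphi(\sum t\otimes a)=\sum\lambda(t)a$. Hence the space of such $\varphi$ has dimension $\le\dim T$.

*Proof.* Write $\varphi(q\wedge r;u,v)=\varphi(\kappa(q\wedge r;u,v))\in S^{d-4}$. The plan is to evaluate (11) on well-chosen elements of $Z_2$, first to determine $\varphi$ on $K_S$, then to extend to $K$.

**Step 1: a cyclic relation in three linear forms.** Let $p,q,r\in S^1$, $u\in S^{d-1}$, $v\in S^{d-5}$. Expanding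
$$pu\wedge qu\otimes rv+qu\wedge ru\otimes pv+ru\wedge pu\otimes qv$$
by (10), the terms with $pu$ in the first slot are $pu\otimes(qu\otimes rv)$ and $-pu\otimes(ru\otimes qv)$, and cyclically. So the element equals
$$pu\otimes\kappa(q\wedge r;u,v)+qu\otimes\kappa(r\wedge p;u,v)+ru\otimes\kappa(p\wedge q;u,v)$$
and lies in $Z_2$. Then (11) gives $u\,\Phi(u)=0$ in $R^{2d-4}$, where
$$\Phi(u)=p\varphi(q\wedge r;u,v)+q\varphi(r\wedge p;u,v)+r\varphi(p\wedge q;u,v)\in S^{d-3}$$
is linear in $u$. By Lemma 13(a),
$$p\varphi(q\wedge r;u,v)+q\varphi(r\wedge p;u,v)+r\varphi(p\wedge q;u,v)=0.\tag{13}$$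

**Step 2: factor out $v$.** We claim
$$\varphi(q\wedge r;u,v)=v\,g(q\wedge r;u),\qquad g(q\wedge r;u)\in S^1,\tag{14}$$
with $g$ linear in $u$ and bilinear alternating in $q,r$. For $d=5$, $v$ is a scalar and (14) is trivial. Let $d\ge6$, and let $l,m,q,r\in S^1$, $u,w\in S^{d-1}$, $v'\in S^{d-6}$. Consider
$$lw\wedge qu\otimes rmv'-lw\wedge ru\otimes qmv'-mw\wedge qu\otimes rlv'+mw\wedge ru\otimes qlv'.$$
Expand by (10) and collect by the first slot. The slot $lw$ receives $qu\otimes rmv'-ru\otimes qmv'$; the slot $mw$ receives $-(qu\otimes rlv'-ru\otimes qlv')$; the slot $qu$ receives $-(lw\otimes rmv'-mw\otimes rlv')$; the slot $ru$ receives $lw\otimes qmv'-mw\otimes qlv'$. So the element equals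
$$lw\otimes\kappa(q\wedge r;u,mv')-mw\otimes\kappa(q\wedge r;u,lv')-qu\otimes\kappa(l\wedge m;w,rv')+ru\otimes\kappa(l\wedge m;w,qv')$$
and lies in $Z_2$. Then (11) gives $wD_1(u)=uD_2(w)$ in $R^{2d-4}$ for all $u,w$, where
$$D_1(u)=l\varphi(q\wedge r;u,mv')-m\varphi(q\wedge r;u,lv'),\qquad D_2(w)=q\varphi(l\wedge m;w,rv')-r\varphi(l\wedge m;w,qv')$$
are linear maps $S^{d-1}\to S^{d-3}$. Taking $w=u$, Lemma 13(a) applied to $D_1-D_2$ gives $D_1=D_2$. Then $wD_1(u)=uD_1(w)$, and Lemma 13(b) gives $D_1=0$. So for fixed $q,r,u$ the map $v\mapsto\varphi(q\wedge r;u,v)$ satisfies the hypothesis of Lemma 12 with $k=d-5$, $n=d-4$. This is (14); the linearity properties of $g$ follow from the uniqueness in Lemma 12.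

**Step 3: determine $g$ as a function of $q,r$.** By (13) and (14), $p\,g(q\wedge r;u)+q\,g(r\wedge p;u)+r\,g(p\wedge q;u)=0$. Fix $u$ and put $g_{ij}=g(x_i\wedge x_j;u)$. For distinct $i,j,k$ the relation gives $x_kg_{ij}\in(x_i,x_j)$, a prime ideal not containing $x_k$. So $g_{ij}\in(x_i,x_j)$; being linear and alternating, $g_{ij}=a_{ij}x_j-a_{ji}x_i$ with $a_{ij}\in\mathbb C$. In
$$x_kg_{ij}+x_ig_{jk}+x_jg_{ki}=0$$
the coefficient of $x_jx_k$ is $a_{ij}$ from the first term, $0$ from the second and $-a_{ik}$ from the third. So $a_{ij}=a_{ik}$, and $a_{ij}$ depends only on $i$. Setting $\lambda_u(x_i)=a_{ij}$ we get $\lambda_u\in(S^1)^\vee$, linear in $u$, with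
$$g(q\wedge r;u)=\lambda_u(q)r-\lambda_u(r)q.$$

**Step 4: $\lambda_u(q)$ depends only on the product $qu$.** For $u'\in S^{d-2}$ the sum $\kappa(q\wedge r;pu',v)+\kappa(r\wedge p;qu',v)+\kappa(p\wedge q;ru',v)$ is
$$(qpu'\otimes rv-rpu'\otimes qv)+(rqu'\otimes pv-pqu'\otimes rv)+(pru'\otimes qv-qru'\otimes pv)=0.$$
Apply $\varphi$ and divide by $v\ne0$:
$$\lambda_{pu'}(q)r-\lambda_{pu'}(r)q+\lambda_{qu'}(r)p-\lambda_{qu'}(p)r+\lambda_{ru'}(p)q-\lambda_{ru'}(q)p=0.$$
For independent $p,q,r$ the coefficient of $r$ gives $\lambda_{pu'}(q)=\lambda_{qu'}(p)$. So the map $q\otimes u\mapsto\lambda_u(q)$ kills all $x_j\otimes x_iu'-x_i\otimes x_ju'$. By Lemma 8 with $a=1$ these span $\ker(S^1\otimes S^{d-1}\to S^d)$. Hence $\lambda_u(q)=\lambda(qu)$ for some $\lambda\in T^\vee$, and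
$$\varphi(\kappa(q\wedge r;u,v))=\lambda(qu)rv-\lambda(ru)qv.$$
That is, $\varphi=\lambda\otimes\mathrm{id}$ on $K_S$.

**Step 5: pass from $K_S$ to $K$.** By (12) we may subtract $\lambda\otimes\mathrm{id}$ from $\varphi$, so assume $\varphi|_{K_S}=0$; we must show $\varphi=0$. Now the syzygies that hold only modulo $J$ come in. Let $f\in J^d$ and $\sum t_k\otimes a_k\in K_S$. Then $\sum f\wedge t_k\otimes a_k\in Z_2$, since its differential is $f\otimes\sum t_ka_k-\sum t_k\otimes fa_k=0$ in $T\otimes R^{2d-4}$. In $T\otimes K$ it is $f\otimes\sum t_k\otimes a_k-\sum t_k\otimes(f\otimes a_k)$, with $f\otimes a_k\in K$. As $\varphi$ vanishes on $K_S$, (11) gives $\sum t_k\varphi(f\otimes a_k)=0$ in $R^{2d-4}$. For $\kappa(q\wedge r;u,v)$ this reads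
$$u\big(q\varphi(f\otimes rv)-r\varphi(f\otimes qv)\big)=0\ \text{ in }R^{2d-4}\quad\text{for all }u\in S^{d-1}.$$
By (7), $q\varphi(f\otimes rv)=r\varphi(f\otimes qv)$ in $S^{d-3}$, and Lemma 12 with $k=n=d-4$ gives $\varphi(f\otimes a)=h(f)a$ with $h\in(J^d)^\vee$.

To see that $h=0$, take independent $q,q'\in S^1$ and $0\ne b\in S^{d-5}$. Then $F_iq\otimes q'b-F_iq'\otimes qb=\kappa(q\wedge q';F_i,b)\in K_S$ also lies in $J^d\otimes S^{d-4}$, so $h(F_iq)q'b=h(F_iq')qb$, and therefore $h(F_iq)=0$. As $J^d=\sum F_iS^1$, $h=0$.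

Finally $J^{2d-4}=\sum F_iS^{d-3}=J^dS^{d-4}$. So if $\sum t\otimes a\in K$, then $\sum ta\in J^{2d-4}$, and we can subtract an element of $J^d\otimes S^{d-4}$ to land in $K_S$. Thus $K=K_S+J^d\otimes S^{d-4}$, and $\varphi=0$. $\square$

**Proof of Proposition 11(i), completed.** By Step 4 of Section 7, $H_1(T;M)_5$ is a quotient of $\mathrm{coker}\,\partial$, whose dual is the space of $\varphi$ with (11). By Proposition 14 its dimension is at most $\dim T$. $\square$

## 9. Counting against $\delta$

**Proof of Proposition 4 in Case I.** For the summands $h\otimes\mathbb H$ and $\mathbb H\otimes h$, Lemma 7 reduces (a) to $H_1(T;N)_p=0$ for $p=3,4,5$ and (b) to $H_0(T;N)_p=0$ for $p=2,3,4$; this is Lemma 10.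

For $\mathbb H\otimes\mathbb H=\mathbb Q\delta\oplus\mathbb V'$ the complexes in (a) and (b) are direct sums. By Lemma 7 and Proposition 11 the middle cohomology in (a) for $\mathbb H\otimes\mathbb H$ vanishes for $p=4,5$, where it is dual to $H_1(T;M)_6$ and $H_1(T;M)_7$. The kernel in (b) vanishes for $p=3,4$, where it is dual to $H_0(T;M)_5$ and $H_0(T;M)_6$. So both vanish for $\mathbb V'$ too.

In (a) for $p=3$ the total middle cohomology has dimension $\dim H_1(T;M)_5\le\dim T$. The constant summand $\mathbb Q\delta$ is concentrated in $\mathrm{Gr}_F^2$ with $\theta\delta=0$, and it already contributes $T^\vee\otimes\mathbb C\delta$, of dimension $\dim T$. So $\mathbb V'$ contributes $0$. In (b) for $p=2$ the total kernel has dimension $\dim H_0(T;M)_4\le1$, and $\mathbb Q\delta$ already contributes $\mathbb C\delta$. Again $\mathbb V'$ contributes $0$. $\square$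

Together with Section 4, **Theorem 1 is proved**: for very general $X$ of degree $d\ge5$ every class in $\mathrm{CH}^3(X\times X,1)$ has Deligne class in $A_0\otimes\mathbb C/\mathbb Q(3)$, and $\underline r_{3,1}=0$. $\blacksquare$
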